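\title{Metrizable proper $G$-spaces without invariant metrics}

\begin{abstract}
We show that a locally compact group $G$ is compact if and only if every metrizable $G$-space that is proper in the sense of Palais carries a $G$-invariant metric. This disproves the conjecture that such a metric exists for every locally compact group; the conjecture fails already for $\mathbb Z$ and $\mathbb R$. For second countable $G$ the counterexample is a principal $G$-bundle with metrizable total space over a base that is not metrizable. For locally separable spaces an invariant metric exists when $G$ is $\sigma$-compact, and it can fail to exist, even on a locally compact space, when $G$ is not $\sigma$-compact and has a compact normal subgroup with metrizable quotient.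
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All topological groups are Hausdorff, and $\mathbb N=\{1,2,\dots\}$. A \emph{metric on a topological space} always means a metric that induces the given topology. A \emph{$G$-space} is a completely regular Hausdorff space $X$ with a continuous action of a topological group $G$. A metric $d$ on $X$ is \emph{invariant} if $d(gx,gy)=d(x,y)$ for all $g\in G$ and $x,y\in X$, that is, if $G$ acts by isometries.

Not every action on a metrizable space is isometric for some metric. Let $\mathbb Z$ act on $\mathbb R$ by $n\cdot x=2^nx$. An invariant metric would satisfy $d(0,1)=d(0,2^{-n})\to0$, which is absurd. The source of the trouble is that every group element brings a neighborhood of $0$ back onto itself. Properness forbids such unbounded returns. For $U,V\subset X$ put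
\[
\langle U,V\rangle=\{g\in G: gU\cap V\ne\emptyset\},
\]
the set of group elements that carry some point of $U$ into $V$. A set $V\subset X$ is \emph{small} if every point of $X$ has a neighborhood $U$ such that $\langle U,V\rangle$ has compact closure in $G$. Subsets of small sets are small. The $G$-space $X$ is \emph{proper} (in the sense of Palais) if every point of $X$ has a small neighborhood.

Every action of a compact group is proper. A locally compact group acting on itself by left translations is proper, since $\langle U,V\rangle=VU^{-1}$ has compact closure when $U$ and $V$ do. The action of $\mathbb Z$ on $\mathbb R$ above is not proper, since $\langle U,V\rangle=\mathbb Z$ for any two neighborhoods of $0$. Finally, a group acting properly on a nonempty space is locally compact: if $V$ is a small neighborhood of $x$ and $U\ni x$ is as in the definition, then $\langle U,V\rangle$ contains the neighborhood $\{g:gx\in V\}$ of $1$. So locally compact groups are the natural setting for the following conjecture, which we take from Antonyan's paper \cite{Antonyan}.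

\begin{quote}
\textbf{Conjecture.} \emph{Let $G$ be a locally compact group and $X$ a metrizable proper $G$-space. Then $X$ has a $G$-invariant metric.}
\end{quote}

By a result of Palais, the statement holds when $G$ is a Lie group and $X$ is separable. There are good reasons to expect it in general. It is easy for compact $G$. For arbitrary $G$, properness yields enough continuous invariant pseudometrics to determine the topology of $X$ (Lemma~\ref{lem:df}), and it only remains to combine them into one metric. This last step is where the conjecture fails.

\begin{theorem}\label{thm:main}
For a locally compact group $G$ the following are equivalent: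
\begin{enumerate}
\item[(i)] $G$ is compact;
\item[(ii)] every metrizable proper $G$-space has a $G$-invariant metric.
\end{enumerate}
In particular, for every non-compact locally compact group $G$ there is a metrizable proper $G$-space with no $G$-invariant metric, and the conjecture is false.
\end{theorem}

A space is \emph{locally separable} if every point has a separable neighborhood, and \emph{$\sigma$-compact} if it is a countable union of compact subsets. The second theorem describes how far separability can be relaxed.

\begin{theorem}\label{thm:locsep}
\begin{enumerate}
\item[(a)] If $G$ is $\sigma$-compact and locally compact, then every locally separable metrizable proper $G$-space has a $G$-invariant metric. For separable metrizable proper $G$-spaces this holds for every topological group $G$.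
\item[(b)] Let $G$ be a locally compact group that is not $\sigma$-compact and has a compact normal subgroup $N$ such that $G/N$ is metrizable. Then there is a metrizable, locally compact, locally separable proper $G$-space with no $G$-invariant metric.
\end{enumerate}
\end{theorem}

Part (b) applies, with $N=\{1\}$, to every uncountable discrete group and to every metrizable locally compact group that is not $\sigma$-compact. The locally separable case for groups that are not $\sigma$-compact and have no such subgroup $N$ is not settled here.

The counterexamples rest on one observation: an invariant metric on $X$ descends to a metric on the orbit space $X/G$. It therefore suffices to find a metrizable proper $G$-space whose orbit space $Y$ is not metrizable. The product $Y\times G$ does not qualify, because it contains a copy of $Y$. We keep the set $Y\times G$ and glue it from local products, shifting the fibers so far along $G$ that neighborhoods which are forced to meet in $Y$ become disjoint upstairs.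

Section~\ref{sec:positive} contains the positive results and the descent to the orbit space. Section~\ref{sec:Z} is a complete counterexample for $G=\mathbb Z$. Section~\ref{sec:general} sets up the gluing construction in general; it is applied to second countable groups in Section~\ref{sec:second} and to groups that are not $\sigma$-compact in Section~\ref{sec:big}. Section~\ref{sec:change} reduces Theorem~\ref{thm:main} to the second countable case.

\section{When invariant metrics exist, and what they force}\label{sec:positive}

We use the \emph{tube lemma}: if $C$ is compact and an open subset of $C\times X$ contains $C\times\{x\}$, then it contains $C\times U$ for some neighborhood $U$ of $x$.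

\begin{proposition}\label{prop:compact}
If $G$ is compact, every metrizable $G$-space $X$ has an invariant metric.
\end{proposition}

\begin{proof}
Let $d$ be a metric on $X$ and put $d'(x,y)=\max_{g\in G}d(gx,gy)$; the maximum exists by compactness. The function $d'$ satisfies the axioms of a metric, it is invariant because $g\mapsto gk$ permutes $G$, and $d'\ge d$. Hence every open set of $X$ is $d'$-open. Conversely, fix $x\in X$ and $\varepsilon>0$. The continuous function $(g,y)\mapsto d(gx,gy)$ vanishes on $G\times\{x\}$, so by the tube lemma it is less than $\varepsilon$ on $G\times U$ for some neighborhood $U$ of $x$. Thus $U$ lies in the $d'$-ball of radius $\varepsilon$ about $x$, and every $d'$-open set is open.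
\end{proof}

For non-compact $G$ the same supremum is useless, even for bounded $d$. The action $n\cdot x=2^nx$ of $\mathbb Z$ on $(0,\infty)$ is proper (the logarithm turns it into translations of $\mathbb R$), but for $d(x,y)=\min(1,|x-y|)$ the supremum equals $1$ whenever $x\neq y$. The remedy is to measure distances only inside a small set, which each point reaches by a compact set of group elements.

\begin{lemma}\label{lem:df}
Let $X$ be a $G$-space, $V\subset X$ a small set, and $f:X\to[0,1]$ a continuous function that vanishes outside $V$. Then
\[
d_f(x,y)=\sup_{g\in G}|f(gx)-f(gy)|
\]
is an invariant pseudometric, continuous on $X\times X$, with $|f(x)-f(y)|\le d_f(x,y)\le1$.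
\end{lemma}

\begin{proof}
Only continuity needs an argument. Since $|d_f(x,y)-d_f(x',y')|\le d_f(x,x')+d_f(y,y')$, it suffices to show that $d_f(x,y)\to0$ as $y\to x$. Let $U$ be a neighborhood of $x$ such that $C=\overline{\langle U,V\rangle}$ is compact. If $y\in U$ and $g\notin C$, then $gx,gy\notin V$, so $f(gx)=f(gy)=0$. The continuous function $(g,y)\mapsto|f(gx)-f(gy)|$ vanishes on $C\times\{x\}$, so by the tube lemma it is less than $\varepsilon$ on $C\times U'$ for some neighborhood $U'\subset U$ of $x$. Then $d_f(x,y)\le\varepsilon$ for $y\in U'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:locsep}(a)]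
\emph{Separable case.} Let $d$ be a metric on $X$. A separable metrizable space has a countable base. The small members $O_1,O_2,\dots$ of such a base still form a base: if $x\in O$ with $O$ open and $V$ is a small neighborhood of $x$, any basic set between $\{x\}$ and $O\cap V$ is small. Put $f_k(x)=\min(1,d(x,X\setminus O_k))$, with $f_k\equiv1$ if $O_k=X$. Then $f_k$ is continuous, positive on $O_k$ and zero elsewhere. By Lemma~\ref{lem:df} and uniform convergence, $\rho=\sum_k2^{-k}d_{f_k}$ is a continuous invariant pseudometric, so $\rho$-open sets are open. Let $O$ be open and $x\in O$, and choose $k$ with $x\in O_k\subset O$. For $y\notin O$,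
\[
\rho(x,y)\ge2^{-k}|f_k(x)-f_k(y)|=2^{-k}f_k(x)>0 .
\]
So the $\rho$-ball of radius $2^{-k}f_k(x)$ about $x$ lies in $O$, and $O$ is $\rho$-open. Taking $O=X\setminus\{y\}$ shows $\rho(x,y)>0$ for $x\neq y$. Hence $\rho$ is an invariant metric on $X$.

\emph{Locally separable case.} A locally separable metrizable space is a topological sum $X=\bigsqcup_{j\in J}X_j$ of separable subspaces \cite[Problem 4.4.F]{Engelking}; that is, the $X_j$ are open and partition $X$. They need not be invariant, and $\sigma$-compactness of $G$ is what allows us to group them into invariant separable pieces.

Each $X_j$ is Lindel\"of: every open cover has a countable subcover. If $K$ is compact, then $K\times X_j$ is Lindel\"of. Indeed, given an open cover, finitely many members cover $K\times\{x\}$, hence a tube $K\times U_x$, and countably many $U_x$ cover $X_j$. So $G\times X_j$, a countable union of such products, is Lindel\"of, and so is its continuous image $GX_j$. Consequently $GX_j$ meets only countably many of the disjoint open sets $X_{j'}$. Call $j,j'$ neighbors if $GX_j\cap X_{j'}\neq\emptyset$. This relation is symmetric, since $gx=x'$ gives $g^{-1}x'=x$, and each index has countably many neighbors. Therefore the classes of the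 equivalence relation that it generates are countable. The union $Z$ of the $X_j$ over one class is open, invariant and separable. It is a proper $G$-space, because $V\cap Z$ is small in $Z$ when $V$ is small in $X$. By the separable case $Z$ has an invariant metric $\rho_Z$. The sets $Z$ partition $X$, and the function equal to $\min(1,\rho_Z)$ on each $Z\times Z$ and to $1$ on pairs from different pieces is an invariant metric on $X$.
\end{proof}

Both cases end by reducing to countably many pseudometrics $d_f$. The next lemma gives a condition that any invariant metric forces; the counterexamples violate it. It applies in particular to the orbit map $\pi:X\to X/G$, which is open because $\pi^{-1}\pi(U)=\bigcup_ggU$.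

\begin{lemma}\label{lem:orbit}
Let $X$ be a proper $G$-space with an invariant metric $d$, and let $p:X\to Y$ be a continuous open surjection whose fibers are the orbits. Then $Y$ is metrizable. Consequently, if $A\subset Y$ is discrete in the subspace topology, then the points of $A$ have pairwise disjoint neighborhoods in $Y$.
\end{lemma}

\begin{proof}
Orbits are closed. Let $y\in\overline{Gx}$, let $V$ be a small neighborhood of $y$, and let $U$ be a neighborhood of $x$ with $C=\overline{\langle U,V\rangle}$ compact. Then $Gx\cap V\subset Cx$, and $Cx$ is compact, hence closed. So $y\in\overline{Gx\cap V}\subset Cx\subset Gx$.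

Put $\bar d(p(x),p(y))=\inf_gd(x,gy)$. By invariance $d(kx,gk'y)=d(x,k^{-1}gk'y)$, so $\bar d$ is well defined, and $d(x,gy)=d(y,g^{-1}x)$, so it is symmetric. The triangle inequality follows from $d(x,gy)+d(y,hz)=d(x,gy)+d(gy,ghz)\ge d(x,ghz)$. If $p(x)\ne p(y)$, then $x$ lies outside the closed set $Gy$, so $\bar d(p(x),p(y))>0$. By definition, $p$ maps the $d$-ball $B(x,\varepsilon)$ onto the $\bar d$-ball $\bar B(p(x),\varepsilon)$. Since $p$ is open, $\bar d$-balls are open in $Y$. Since $p$ is continuous, an open set $W\ni p(x)$ satisfies $B(x,\varepsilon)\subset p^{-1}(W)$ for some $\varepsilon$, and then $\bar B(p(x),\varepsilon)\subset W$. So $\bar d$ is a metric on $Y$.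

For $a\in A$ choose $\varepsilon_a>0$ with $\bar B(a,\varepsilon_a)\cap A=\{a\}$. For $a\neq b$ in $A$ we have $\bar d(a,b)\ge\max(\varepsilon_a,\varepsilon_b)\ge(\varepsilon_a+\varepsilon_b)/2$, so the balls $\bar B(a,\varepsilon_a/2)$ are pairwise disjoint.
\end{proof}

\section{A counterexample for the integers}\label{sec:Z}

\subsection*{The base}
We need a locally metrizable space $Y$ with a discrete subset whose points cannot be separated simultaneously. Let $\omega_1$ be the first uncountable ordinal: an uncountable well-ordered set in which each element has only countably many predecessors. Consider the complete graph on $\omega_1$. Its \emph{vertices} are the elements of $\omega_1$, and its \emph{edges} form the set $[\omega_1]^2$ of two-element subsets. For each $\beta\in\omega_1$ fix an injection $e_\beta:\{\alpha:\alpha<\beta\}\to\mathbb N$, and give the edge $i=\{\alpha,\beta\}$ with $\alpha<\beta$ the \emph{label} $m(i)=e_\beta(\alpha)$.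

\begin{lemma}\label{lem:labels}
For every function $n:\omega_1\to\mathbb N$ there is an edge $i=\{\alpha,\beta\}$ with $m(i)\ge n(\alpha)$ and $m(i)\ge n(\beta)$.
\end{lemma}

\begin{proof}
Some fiber $S=n^{-1}(N)$ is uncountable. For each $j\ge0$ at most one element of $S$ has exactly $j$ predecessors in $S$, so some $\beta\in S$ has infinitely many. The injection $e_\beta$ is unbounded on this infinite set, so $e_\beta(\alpha)\ge N$ for some $\alpha\in S$ with $\alpha<\beta$. Take $i=\{\alpha,\beta\}$.
\end{proof}

Let $Y$ be the disjoint union of the set of vertices and the set of edges. For $k\ge0$ let the \emph{star} $U_k(\alpha)$ consist of $\alpha$ and the edges at $\alpha$ of label at least $k$; thus $U_0(\alpha)=U_1(\alpha)$. Declare edges isolated and let the stars $U_k(\alpha)$ be a neighborhood base at $\alpha$. The star $U_1(\alpha)$ is metrizable: put $\lambda(\alpha)=0$, $\lambda(i)=1/m(i)$, and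
\begin{equation}\label{eq:ultra}
\delta(y,y')=\max(\lambda(y),\lambda(y'))\qquad(y\ne y').
\end{equation}
Then the ball of radius $\lambda(i)$ about an edge $i$ is $\{i\}$, and the ball of radius $\varepsilon$ about $\alpha$ contains exactly the edges of label greater than $1/\varepsilon$. The vertices form a discrete subspace of $Y$. Any two of them have disjoint stars, because $U_k(\alpha)\cap U_l(\beta)$ contains at most the edge $\{\alpha,\beta\}$ and is empty once $k$ exceeds its label. Lemma~\ref{lem:labels} says that this cannot be arranged for all pairs at once: however we choose stars $U_{n(\alpha)}(\alpha)$, two of them share an edge.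

\subsection*{The total space}
Let $X=Y\times\mathbb Z$ as a set, with $\mathbb Z$ acting by translation in the second coordinate and with projection $p:X\to Y$. For an edge $i=\{\alpha,\beta\}$ with $\alpha<\beta$ define the shifts $s_\alpha(i)=0$ and $s_\beta(i)=2m(i)+1$. Declare the points over edges isolated, and let the sets
\[
N_k(\alpha,g)=\{(\alpha,g)\}\cup\{(i,\,g+s_\alpha(i)):\ \alpha\in i,\ m(i)\ge k\}\qquad(k\ge0)
\]
be a neighborhood base at $(\alpha,g)$. The \emph{basic sets} $N_k(\alpha,g)$ and $\{(i,h)\}$ are open, since each has at most one point that is not isolated. Translation by $c$ maps $N_k(\alpha,g)$ onto $N_k(\alpha,g+c)$, so the discrete group $\mathbb Z$ acts continuously. The map $p$ sends $N_k(\alpha,g)$ homeomorphically onto $U_k(\alpha)$; it is continuous and open, and its fibers are the orbits.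

\emph{$X$ is metrizable.} Upstairs we have a freedom that $Y$ lacks: the size of the neighborhood may depend on $g$. We choose $N_{|g|}(\alpha,g)$ and claim that these sets are pairwise disjoint. For the same $\alpha$ and different $g$ they have different points over each edge. For $\alpha<\beta$, a common point of $N_{|g|}(\alpha,g)$ and $N_{|h|}(\beta,h)$ lies over $i=\{\alpha,\beta\}$; with $m=m(i)$ it forces $|g|\le m$, $|h|\le m$ and $g=h+2m+1$, which is impossible as $|g-h|\le2m$ (Figure~\ref{fig:windows}). All points outside these sets are isolated. So $X$ is a topological sum of copies of stars and of single points, hence metrizable.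

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.75cm,y=1.25cm]
\foreach \x in {-3,...,8} {
  \fill (\x,1) circle (1.4pt);
  \fill (\x,0) circle (1.4pt);
  \fill (\x,-1) circle (1.4pt);
  \node[above] at (\x,1) {\scriptsize $\x$};
  \node[below] at (\x,-1) {\scriptsize $\x$};
}
\foreach \x in {-2,...,2} {
  \draw[thick] (\x,1) -- (\x,0);
  \draw[thick] (\x,-1) -- (\x+5,0);
}
\node[left] at (-3.5,1) {$\{\alpha\}\times\mathbb Z$};
\node[left] at (-3.5,0) {$\{i\}\times\mathbb Z$};
\node[left] at (-3.5,-1) {$\{\beta\}\times\mathbb Z$};
\end{tikzpicture}
\caption{The orbits over two vertices $\alpha<\beta$ and over the edge $i=\{\alpha,\beta\}$ of label $m=2$, for $G=\mathbb Z$. A segment joins a point $(\alpha,g)$ or $(\beta,g)$ to the point over $i$ in its chosen neighborhood, which exists only for $|g|\le m$. The shift by $2m+1=5$ on the side of $\beta$ makes the two windows over $i$ disjoint.}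
\label{fig:windows}
\end{figure}

\emph{The action is proper.} For any two basic sets $U,V$ the set $\langle U,V\rangle$ has at most one element. If $U=N_k(\alpha,h)$ and $V=N_l(\alpha,g)$ lie over the same vertex, then $c+U=N_k(\alpha,h+c)$ meets $V$ only for $c=g-h$. In all other cases $p(U)\cap p(V)$ has at most one point $y$, and $p$ is injective on $U$ and on $V$, so only the translation carrying the point of $U$ over $y$ to the point of $V$ over $y$ can belong to $\langle U,V\rangle$.

\emph{There is no invariant metric.} Otherwise, by Lemma~\ref{lem:orbit}, the vertices would have pairwise disjoint stars in $Y$, contrary to Lemma~\ref{lem:labels}.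

This disproves the conjecture. The mechanism is visible in the choice $k=|g|$: the points over vertices are separated by neighborhoods that shrink along each orbit, whereas an invariant metric would separate them by neighborhoods of constant size along each orbit.

\section{Gluing local products}\label{sec:general}

We isolate the features of this example that do not depend on $\mathbb Z$ or on the graph. Let $G$ be a metrizable locally compact group. Let $A$ and $I$ be disjoint sets, and for each $a\in A$ let a subset $I_a\subset I$ and functions $r_a:I_a\to\mathbb N$ (the labels) and $s_a:I_a\to G$ (the shifts) be given. Put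
\[
Y=A\sqcup I,\qquad U_k(a)=\{a\}\cup\{i\in I_a:r_a(i)\ge k\}\quad(k\in\mathbb N).
\]
The sets $U_k(a)$ and $\{i\}$ form a base for a topology on $Y$, because two stars with different centers meet in a subset of $I$. We consider two conditions.
\begin{enumerate}
\item[(H)] For $a\ne b$ in $A$, the functions $r_a$ and $r_b$ are bounded on $I_a\cap I_b$.
\item[(P)] For every $n:A\to\mathbb N$ there are $a\neq b$ in $A$ and $i\in I_a\cap I_b$ with $r_a(i)\ge n(a)$ and $r_b(i)\ge n(b)$.
\end{enumerate}
Condition (P) says that no choice of stars $U_{n(a)}(a)$ is pairwise disjoint. Condition (H) says that $U_1(a)\cap U_l(b)=\emptyset$ for large $l$, for all $a\neq b$; without it some $b$ lies in the closure of some $U_1(a)$. Together they force $A$ to be uncountable: if $A=\{a_1,a_2,\dots\}$, then (H) lets us choose $n(a_k)$ with $U_{n(a_k)}(a_k)$ disjoint from $U_1(a_j)$ for all $j<k$, and (P) fails.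

Assume (H). Then each $U_k(a)$ is closed and open (\emph{clopen}), since a point $b\neq a$ of $A$ has the neighborhood $U_l(b)$ disjoint from it. Each $\{i\}$ is clopen, since $i\notin U_k(a)$ if $i\notin I_a$ or $k>r_a(i)$. As $\bigcap_kU_k(a)=\{a\}$, distinct points are separated by clopen sets and $Y$ is Hausdorff. Formula \eqref{eq:ultra} with $\lambda(a)=0$ and $\lambda(i)=1/r_a(i)$ is a metric on $U_1(a)$.

Let $X=Y\times G$ as a set, with projection $p:X\to Y$ and action $k\cdot(y,h)=(y,kh)$. Define bijections
\[
\varphi_a:U_1(a)\times G\to p^{-1}(U_1(a)),\qquad\varphi_a(a,g)=(a,g),\quad\varphi_a(i,g)=(i,g\,s_a(i)).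
\]
The shifts act on the right so as to commute with the action: $k\cdot\varphi_a(y,g)=\varphi_a(y,kg)$. Topologize $X$ by the base consisting of the sets
\[
\{i\}\times O\qquad\text{and}\qquad\varphi_a(U_k(a)\times O)=(\{a\}\times O)\cup\bigcup_{r_a(i)\ge k}\{i\}\times Os_a(i),
\]
with $O\subset G$ open. This is a base: two sets of the second kind with the same $a$ intersect in $\varphi_a(U_{\max(k,k')}(a)\times(O\cap O'))$, and every other intersection lies over $I$ and meets each fiber $\{i\}\times G$ in an open subset of $G$. For $G=\mathbb Z$ and the data of Section~\ref{sec:Z}, $\varphi_\alpha(U_k(\alpha)\times\{g\})=N_k(\alpha,g)$.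

By a \emph{chart} we mean a pair $(Q,\varphi)$ with either $Q=U_1(a)$ and $\varphi=\varphi_a$, or $Q=\{i\}$ and $\varphi$ the identity of $\{i\}\times G$. The sets $Q$ are clopen and metrizable and cover $Y$.

\begin{proposition}\label{prop:glue}
Assume \textup{(H)}.
\begin{enumerate}
\item[(a)] The map $p$ is continuous and open, and its fibers are the orbits. For every chart, $p^{-1}(Q)$ is clopen and $\varphi:Q\times G\to p^{-1}(Q)$ is an equivariant homeomorphism.
\item[(b)] $X$ is a proper $G$-space.
\item[(c)] If \textup{(P)} holds, $X$ has no $G$-invariant metric.
\end{enumerate}
\end{proposition}

\begin{proof}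
(a) The preimages $p^{-1}(U_k(a))=\varphi_a(U_k(a)\times G)$ and $p^{-1}(i)=\{i\}\times G$ are basic, and $p$ maps nonempty basic sets onto $U_k(a)$ or $\{i\}$. So $p$ is continuous and open, and $p^{-1}(Q)$ is clopen. The map $\varphi_a$ sends the basic sets $U_k(a)\times O$ and $\{i\}\times O$ of the product to the basic sets $\varphi_a(U_k(a)\times O)$ and $\{i\}\times Os_a(i)$, so it is open. It is continuous because the preimage of a basic set of $X$ is either $U_k(a)\times O$ or a union of sets $\{i\}\times O's_a(i)^{-1}$ with $O'$ open. The fiber $\{i\}\times G$ carries the topology of $G$, since each basic set meets it in an open subset of $G$.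

(b) The action is continuous on each open set $G\times p^{-1}(Q)$, where it corresponds to $(k,y,g)\mapsto(y,kg)$. The space $X$ is Hausdorff: points with different projections are separated by preimages of disjoint open sets of $Y$, and points with the same projection lie in one open metrizable subspace $p^{-1}(Q)$. It is completely regular: if $x\in p^{-1}(Q)$ and $F\not\ni x$ is closed, take a continuous function on $p^{-1}(Q)$ with value $0$ at $x$ and $1$ on $F\cap p^{-1}(Q)$, and extend it by $1$; the extension is continuous because $p^{-1}(Q)$ is clopen.

For properness let $x=\varphi(q,g)$ in a chart $(Q,\varphi)$. By local compactness there is an open $O\ni g$ with compact closure. We show that $V=\varphi(Q\times O)$ is small. Let $y\in X$. If $p(y)\notin Q$, then $U=p^{-1}(Y\setminus Q)$ is an invariant open neighborhood of $y$ (here we use that $Q$ is closed, that is, (H)), and $\langle U,V\rangle=\emptyset$. If $y=\varphi(q',g')$, let $U=\varphi(Q\times O')$ with $O'\ni g'$ open with compact closure. By equivariance $kU=\varphi(Q\times kO')$, which meets $V$ only if $kO'\cap O\neq\emptyset$. Hence $\langle U,V\rangle$ lies in the compact set $\overline O\,\overline{O'}^{\,-1}$.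

(c) The set $A$ is discrete in $Y$, as $U_1(a)\cap A=\{a\}$. If $X$ had an invariant metric, Lemma~\ref{lem:orbit} would give pairwise disjoint stars $U_{n(a)}(a)$, contrary to (P).
\end{proof}

The action is free, and by (a) the map $p$ is a locally trivial principal $G$-bundle. The shifts played no role in Proposition~\ref{prop:glue}. Their only task, in each application, is to make $X$ metrizable.

\section{Second countable non-compact groups}\label{sec:second}

\begin{proposition}\label{prop:second}
Let $G$ be a locally compact, second countable, non-compact group. Then there is a metrizable proper $G$-space with no $G$-invariant metric.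
\end{proposition}

\begin{proof}
The group $G$ is metrizable by Urysohn's theorem (a regular Hausdorff second countable space is metrizable). It is $\sigma$-compact, say $G=\bigcup_kK_k$, because countably many interiors of compact sets cover it.

\emph{Windows and shifts.} The intervals $[-k,k]\subset\mathbb Z$ are replaced by an exhaustion of $G$. Put $F_0=\emptyset$, and choose inductively compact sets $F_k$ whose interiors $O_k$ contain $F_{k-1}\cup K_k$; this is possible because a compact set is covered by the interiors of finitely many compact sets. Then, with $O_0=\emptyset$,
\[
O_{k-1}\subset F_{k-1}\subset O_k\quad(k\in\mathbb N),\qquad\bigcup_kO_k=G .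
\]
The set $F_k^{-1}F_k$ is compact and $G$ is not, so we can choose $t_k\in G\setminus F_k^{-1}F_k$. This means that $F_k\cap F_kt_k=\emptyset$, and it is the only use of non-compactness. For $G=\mathbb Z$ and $F_k=[-k,k]$ we took $t_k=2k+1$.

\emph{The space.} Apply Section~\ref{sec:general} to the labeled graph of Section~\ref{sec:Z}: $A$ is the set of vertices, $I$ the set of edges, $I_\alpha$ the set of edges at $\alpha$, $r_\alpha(i)=m(i)$, and
\[
s_\alpha(i)=1\ \text{ if }\alpha=\min i,\qquad s_\alpha(i)=t_{m(i)}\ \text{ if }\alpha=\max i .
\]
Condition (H) holds because $I_\alpha\cap I_\beta$ is a single edge, and (P) is Lemma~\ref{lem:labels}. By Proposition~\ref{prop:glue}, $X$ is a proper $G$-space without invariant metric. It remains to show that $X$ is metrizable.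

\emph{Metrizability.} For $G=\mathbb Z$ the windows cut $X$ into open pieces. For $G=\mathbb R$ they cannot, since the fiber over an edge is connected and contains the windows of both endpoints. We use instead a cover by closed pieces. A family of subsets is \emph{locally finite} if every point has a neighborhood that meets only finitely many of them, and a space that is the union of a locally finite family of closed metrizable subspaces is metrizable \cite[Theorem 4.4.19]{Engelking}. To obtain closed pieces that are neighborhoods of the fibers over vertices and still stay apart, we use three nested windows. For a vertex $\alpha$ put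
\begin{align*}
V_\alpha&=\varphi_\alpha\Big((\{\alpha\}\times G)\cup\bigcup_{i\in I_\alpha}\{i\}\times O_{m(i)-1}\Big),\\
C_\alpha&=\varphi_\alpha\Big((\{\alpha\}\times G)\cup\bigcup_{i\in I_\alpha}\{i\}\times F_{m(i)-1}\Big),\\
W_\alpha&=\varphi_\alpha\Big((\{\alpha\}\times G)\cup\bigcup_{i\in I_\alpha}\{i\}\times O_{m(i)}\Big),
\end{align*}
so that $V_\alpha\subset C_\alpha\subset W_\alpha$.

\emph{$V_\alpha$ is open.} Over an edge it is a right translate of an open subset of $G$. Given $(\alpha,g)$, choose $k$ with $g\in O_k$; here we use that the windows exhaust $G$. If $m(i)\ge k+1$, then $O_k\subset O_{m(i)-1}$. So $V_\alpha$ contains the neighborhood $\varphi_\alpha(U_{k+1}(\alpha)\times O_k)$ of $(\alpha,g)$.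

\emph{$C_\alpha$ is closed.} It lies in the clopen set $p^{-1}(U_1(\alpha))$, and its complement there is the image under $\varphi_\alpha$ of the open set $\bigcup_{i\in I_\alpha}\{i\}\times(G\setminus F_{m(i)-1})$.

\emph{$W_\alpha\cap W_\beta=\emptyset$ for $\alpha<\beta$.} A common point lies over $U_1(\alpha)\cap U_1(\beta)=\{i\}$, where $i=\{\alpha,\beta\}$. With $m=m(i)$, the parts of $W_\alpha$ and $W_\beta$ over $i$ are $\{i\}\times O_m$ and $\{i\}\times O_mt_m$, which are disjoint because $F_m\cap F_mt_m=\emptyset$.

For an edge $i$ let $D_i=(\{i\}\times G)\setminus\bigcup_\alpha V_\alpha$, a closed set because $\{i\}\times G$ is clopen. The closed sets $C_\alpha$ and $D_i$ cover $X$: a point over a vertex $\alpha$ lies in $C_\alpha$, and a point over an edge $i$ lies in $D_i$ or in some $V_\alpha\subset C_\alpha$. The cover is locally finite. A point $(\beta,g)$ has the neighborhood $V_\beta$, which misses every $D_i$ and, being contained in $W_\beta$, misses $C_\alpha\subset W_\alpha$ for $\alpha\neq\beta$. A point over an edge $i$ has the neighborhood $\{i\}\times G$, which meets only $D_i$ and the two sets $C_\alpha$ with $\alpha\in i$. Finally $C_\alpha$ embeds in the metrizable space $U_1(\alpha)\times G$,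 and $D_i$ embeds in $G$. Hence $X$ is metrizable.
\end{proof}

\begin{remark}
Since $G$ is $\sigma$-compact, Theorem~\ref{thm:locsep}(a) shows that this space $X$ is not locally separable. Its \emph{weight}, the least cardinality of a base, is $\aleph_1$: the basic sets of Section~\ref{sec:general} with $O$ taken from a countable base of $G$ form a base of cardinality $\aleph_1$, and $X$ is not separable. No counterexample has smaller weight, because spaces of countable weight are separable.
\end{remark}

\section{Change of group and the proof of Theorem~\ref{thm:main}}\label{sec:change}

A general non-compact group need not be metrizable or $\sigma$-compact, so it has no sequence of windows. We reach a second countable group by passing to an open subgroup and then to a quotient by a compact normal subgroup. Counterexamples travel back along both steps.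

\begin{lemma}\label{lem:induce}
Let $H$ be an open subgroup of a topological group $G$, and let $X_0$ be a metrizable proper $H$-space with no $H$-invariant metric. Then there is a metrizable proper $G$-space $X$, homeomorphic to a topological sum of copies of $X_0$, with no $G$-invariant metric.
\end{lemma}

\begin{proof}
Let $R\ni1$ be a set of representatives of the left cosets $rH$, with the discrete topology. Put $X=R\times X_0$ and
\[
g(r,x)=(r',hx),\qquad\text{where }gr=r'h,\ r'\in R,\ h\in H .
\]
This is an action: if $g_2r=r'h$ and $g_1r'=r''h'$, then $g_1g_2r=r''h'h$. To see continuity, fix $g_0\in G$ and $r\in R$. The set $g_0rHr^{-1}$ is a neighborhood of $g_0$ because $H$ is open. For $g$ in it, $gr\in g_0rH$, so $r'$ is constant and $h=r'^{-1}gr$ depends continuously on $g$.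

Let $V_0$ be a small neighborhood of $x$ in $X_0$; we show that $\{r\}\times V_0$ is small. Given $(r_1,y)$, let $U_0$ be a neighborhood of $y$ such that $\langle U_0,V_0\rangle\subset H$ lies in a compact set $C$. An element $g$ carries a point of $\{r_1\}\times U_0$ into $\{r\}\times V_0$ exactly when $gr_1=rh$ with $hU_0\cap V_0\neq\emptyset$. So $\langle\{r_1\}\times U_0,\{r\}\times V_0\rangle=r\langle U_0,V_0\rangle r_1^{-1}$ lies in the compact set $rCr_1^{-1}$.

Since $h(1,x)=(1,hx)$ for $h\in H$, a $G$-invariant metric on $X$ would restrict to an $H$-invariant metric on $\{1\}\times X_0$.
\end{proof}

\begin{lemma}\label{lem:inflate}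
Let $N$ be a compact normal subgroup of a locally compact group $H$, with quotient map $q:H\to H/N$. Then $H/N$ is locally compact, and preimages of compact sets under $q$ are compact. A proper $H/N$-space $X_0$ is a proper $H$-space via $h\cdot x=q(h)x$, with the same invariant metrics.
\end{lemma}

\begin{proof}
The map $q$ is continuous and open, so it sends compact neighborhoods to compact neighborhoods. A compact set $K\subset H/N$ is therefore covered by finitely many images $q(C_1),\dots,q(C_n)$ of compact sets, and $q^{-1}(K)$ is a closed subset of the compact set $\bigcup_jC_jN$. The set $\langle U,V\rangle$ computed in $H$ is the preimage of the one computed in $H/N$, so small sets stay small. Both groups act through the same maps of $X_0$, so the invariant metrics agree.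
\end{proof}

We recall three facts about a topological group. A subgroup containing a neighborhood of $1$ is open. An open subgroup is closed, its complement being a union of cosets. The subgroup generated by a $\sigma$-compact set $\bigcup_nK_n$, with $K_n$ compact and increasing, is the union of the compact sets $(K_n\cup K_n^{-1}\cup\{1\})^n$, hence $\sigma$-compact. In particular, in a locally compact group a compact neighborhood of $1$ generates an open $\sigma$-compact subgroup.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (i)$\Rightarrow$(ii) is Proposition~\ref{prop:compact}. For the converse let $G$ be locally compact and non-compact.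

First, $G$ has an open, $\sigma$-compact, non-compact subgroup $H$. Let $H_0$ be an open $\sigma$-compact subgroup. If $H_0$ is not compact, put $H=H_0$. If $H_0$ is compact, it has infinitely many left cosets, for otherwise $G$ would be a finite union of compact sets. Let $H$ be generated by $H_0$ and a sequence of elements from pairwise distinct cosets. Then $H$ is open and $\sigma$-compact, and it is not compact because it is partitioned into infinitely many open cosets of $H_0$.

By the Kakutani--Kodaira theorem \cite[Theorem 8.7]{HewittRoss}, a $\sigma$-compact locally compact group $H$ has a compact normal subgroup $N$ such that $H/N$ is metrizable. The group $H/N$ is a countable union of compact metrizable, hence separable, subspaces, so it is separable and therefore second countable. By Lemma~\ref{lem:inflate} it is locally compact, and it is non-compact since its preimage $H$ is. Proposition~\ref{prop:second} gives a metrizable proper $H/N$-space with no invariant metric. By Lemma~\ref{lem:inflate} it is such a space for $H$, and Lemma~\ref{lem:induce} produces one for $G$.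
\end{proof}

\section{A locally compact counterexample for large groups}\label{sec:big}

We prove Theorem~\ref{thm:locsep}(b). To make $X$ locally compact we take stars that are convergent sequences, uncountably many of them running through one countable set. By Theorem~\ref{thm:locsep}(a), shifts in a $\sigma$-compact group cannot make the total space metrizable. In a group that is not $\sigma$-compact there is a chain of $\omega_1$ open subgroups, and each star can be lifted to its own level of the chain.

\subsection*{Reductions and levels}
By Lemma~\ref{lem:inflate}, $G/N$ is locally compact and not $\sigma$-compact, and an example for $G/N$ is an example for $G$. So we assume that $G$ is metrizable.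

We define an increasing chain of open $\sigma$-compact subgroups $H_\xi$ $(\xi<\omega_1)$. Let $H_0$ be any such subgroup. At a limit ordinal $\xi$ let $H_\xi$ be the union of the earlier subgroups, a countable union. Given $H_\xi$, it has uncountably many left cosets, for otherwise $G$ would be $\sigma$-compact. Choose elements $f_\xi(n)$, $n\in\mathbb N$, in pairwise distinct left cosets of $H_\xi$, all different from $H_\xi$, and let $H_{\xi+1}$ be generated by $H_\xi$ and these elements. The union of the chain is an open subgroup of $G$. A sum of copies of a locally compact, locally separable space has both properties, so by Lemma~\ref{lem:induce} we may assume that $G=\bigcup_{\xi<\omega_1}H_\xi$. Each $H_\xi$ is $\sigma$-compact and metrizable, hence second countable.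

The \emph{level} of $g\in G$ is $\ell(g)=\min\{\xi:g\in H_\xi\}$. Then $\ell(f_\xi(n))=\xi+1$: the element lies in $H_{\xi+1}$ and not in $H_\xi$. Since the $H_\xi$ are subgroups, $\ell(g^{-1})=\ell(g)$ and $\ell(gh)\le\max(\ell(g),\ell(h))$. Moreover,
\begin{equation}\label{eq:level}
\ell(gh)=\max(\ell(g),\ell(h))\qquad\text{if }\ell(g)\neq\ell(h).
\end{equation}
Indeed, if $\ell(h)<\ell(g)$, then $g=(gh)h^{-1}$ gives $\ell(g)\le\max(\ell(gh),\ell(h))$, so $\ell(g)\le\ell(gh)$; if $\ell(g)<\ell(h)$, use $h=g^{-1}(gh)$. The level is constant on each open set $H_0g$: for $\ell(g)>0$ this is \eqref{eq:level}, and for $\ell(g)=0$ we have $H_0g=H_0$. Hence the sets $L_\rho=\{g:\ell(g)=\rho\}\subset H_\rho$ are open.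

\subsection*{The space}
Let $\{E_\alpha:\alpha<\omega_1\}$ be infinite subsets of $\mathbb N$ that are \emph{almost disjoint}: $E_\alpha\cap E_\beta$ is finite for $\alpha\ne\beta$. Such a family exists: identify $\mathbb N$ with $\mathbb Q$, and for uncountably many real numbers take the set of terms of a sequence of distinct rationals converging to that number. Apply Section~\ref{sec:general} with $I=\mathbb N$, with $A=\{a_\alpha:\alpha<\omega_1\}$ a set of new points, and with
\[
I_{a_\alpha}=E_\alpha,\qquad r_{a_\alpha}(n)=n,\qquad s_{a_\alpha}(n)=f_\alpha(n).
\]
Write $\varphi_\alpha=\varphi_{a_\alpha}$ and $U(\alpha)=U_1(a_\alpha)=\{a_\alpha\}\cup E_\alpha$. The neighborhoods of $a_\alpha$ in $U(\alpha)$ are the cofinite sets containing it, so $U(\alpha)$ is a convergent sequence with its limit, a compact space.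

Condition (H) holds by almost disjointness. For (P), let $n:A\to\mathbb N$ be given and pick $k_\alpha\in E_\alpha$ with $k_\alpha\ge n(a_\alpha)$. There are uncountably many $\alpha$ and countably many values, so $k_\alpha=k_\beta$ for some $\alpha\ne\beta$, and $i=k_\alpha$ is as required. By Proposition~\ref{prop:glue}, $X$ is a proper $G$-space with no invariant metric. It is locally compact, being covered by open sets homeomorphic to $U(\alpha)\times G$ or to $G$.

\subsection*{Metrizability and local separability}
We show that $X$ is a topological sum of second countable pieces. The point $(a_\alpha,g)$ is the limit of the points $\varphi_\alpha(n,g)=(n,gf_\alpha(n))$, and by \eqref{eq:level} we expect $gf_\alpha(n)$ to have level $\max(\ell(g),\alpha+1)$. This dictates the pieces: for $\rho<\omega_1$ let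
\[
X_\rho=\{(a_\alpha,g):\max(\ell(g),\alpha+1)=\rho\}\ \cup\ (\mathbb N\times L_\rho).
\]
These sets partition $X$.

\emph{Each $X_\rho$ is open.} The sets $\{n\}\times L_\rho$ are open. Let $(a_\alpha,g)\in X_\rho$. We claim that $\ell(gf_\alpha(n))=\rho$ for all $n\in E_\alpha$ with at most one exception. If $\ell(g)\neq\alpha+1$, this holds for all $n$ by \eqref{eq:level}. If $\ell(g)=\alpha+1=\rho$, cancellation is possible: $\ell(gf_\alpha(n))\le\alpha+1$, with strict inequality exactly when $gf_\alpha(n)\in H_\alpha$, that is, when $f_\alpha(n)\in g^{-1}H_\alpha$. This happens for at most one $n$, because the elements $f_\alpha(n)$ lie in distinct left cosets of $H_\alpha$; the cosets were chosen distinct for this purpose. Let $U'$ be $U(\alpha)$ with the exceptional $n$ removed, if there is one; it is an open neighborhood of $a_\alpha$. For $g'\in H_0g$ and $n\in U'\cap\mathbb N$ we have $g'f_\alpha(n)\in H_0\,gf_\alpha(n)$, so $\ell(g')=\ell(g)$ and $\ell(g'f_\alpha(n))=\rho$. Thus the neighborhood $\varphi_\alpha(U'\times H_0g)$ of $(a_\alpha,g)$ lies in $X_\rho$.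

\emph{Each $X_\rho$ is second countable.} A point $(a_\alpha,g)\in X_\rho$ has $\alpha<\rho$ and $g\in H_\rho$. So $X_\rho$ is covered by the open sets $\{n\}\times L_\rho$ for $n\in\mathbb N$ and $X_\rho\cap\varphi_\alpha(U(\alpha)\times H_\rho)$ for $\alpha<\rho$. There are countably many of them, since $\rho$ has countably many predecessors, and each is second countable, since $H_\rho$ and $U(\alpha)$ are. The union of countable bases of these sets is a countable base of $X_\rho$.

Each $X_\rho$ is regular and Hausdorff by Proposition~\ref{prop:glue}(b), hence separable and metrizable by Urysohn's theorem. The space $X$ is the topological sum of the $X_\rho$, so it is metrizable and locally separable. This completes the proof of Theorem~\ref{thm:locsep}(b).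

\begin{thebibliography}{9}

\bibitem{Antonyan}
Sergey A. Antonyan, \emph{Proper actions on topological groups: Applications to quotient spaces}, arXiv:0905.2616 (2009).

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\bibitem{HewittRoss}
Hewitt and Ross, \emph{Abstract Harmonic Analysis I}.

\end{thebibliography}
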